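# Planar graphs and the Euclidean plane at multiplicative constant 1

## 1. Taxicab distance and the square grid

Take a graph that looks, from far away, like some planar graph. "From far away" allows distances to be distorted by a multiplicative factor and by an additive error. Can we always choose the planar graph better, so that the multiplicative factor is $1$ and only a bounded additive error remains? Here are the precise definitions.

**Definition (quasi-isometry).** Let $(X,d_X)$ and $(Y,d_Y)$ be metric spaces, $M\ge 1$ and $A\ge 0$ real. An *$(M,A)$-quasi-isometry* from $X$ to $Y$ is a map $\varphi\colon X\to Y$ such that for all $x,y\in X$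
$$\tfrac1M d_X(x,y)-A\le d_Y(\varphi(x),\varphi(y))\le M\,d_X(x,y)+A,$$
and every point of $Y$ is within distance $A$ of $\varphi(X)$. Two spaces are *quasi-isometric* if such a map exists for some $M,A$.

Graphs are connected and may be infinite; each carries its graph metric, in which every edge has length $1$. We identify a graph with its vertex set. Including edge interiors only changes constants. If $\varphi$ is a $(1,A)$-quasi-isometry between graphs with edge interiors, restrict it to vertices and round its values to nearest vertices. Distances change by at most $1$ more. A vertex $w$ of the target is within $A$ of some $\varphi(z)$, and $z$ is within $\frac12$ of a vertex $x$, so $w$ is within $A+(\frac12+A)+\frac12$ of the rounded $\varphi(x)$; we get a $(1,2A+1)$-quasi-isometry of vertex sets. Conversely, composing an $(M,A)$-quasi-isometry of vertex sets with rounding to a nearest vertex gives an $(M,A+M)$-quasi-isometry of the graphs with edge interiors. A *geodesic* is a shortest path. For an infinite planar graph we shall only use that its finite subgraphs are planar.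

The question, posed by Georgakopoulos and Vigolo in "Triangulating surfaces quasi-isometrically" (arXiv:2603.21189, 2026), is: must every graph $G$ that is quasi-isometric to a planar graph be $(1,A)$-quasi-isometric to some planar graph $H'$, for some $A$ depending on $G$? The graph $H'$ may be chosen anew. It is known (Nguyen, Scott and Seymour) that there are planar graphs $G,H$ with an $(M,A)$-quasi-isometry from $G$ to $H$ for some $M,A$, but no $(1,A')$-quasi-isometry for any $A'$; there both graphs are prescribed.

We begin with a non-planar graph for which the answer is easy and positive. Let $G_1$ have vertex set $\mathbb Q^2$, with $x\sim y$ iff $0<\|x-y\|_1\le 1$, where $\|p\|_1=|p_1|+|p_2|$. If $x\neq y$ and $k=\lceil\|x-y\|_1\rceil$, then the points $x+\frac jk(y-x)$, $0\le j\le k$, are rational and consecutive ones are at $\ell^1$-distance at most $1$. Fewer than $\|x-y\|_1$ steps cannot suffice. So $d_{G_1}(x,y)=\lceil\|x-y\|_1\rceil$.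

Let $r$ round each coordinate to a nearest integer, so $\|r(x)-x\|_1\le1$. The grid $\mathbb Z^2$ has graph metric exactly $\|\cdot\|_1$, hence
$$d_{G_1}(x,y)-1-2\le\|x-y\|_1-2\le d_{\mathbb Z^2}(r(x),r(y))\le\|x-y\|_1+2\le d_{G_1}(x,y)+2 .$$
Since $r$ is onto, it is a $(1,3)$-quasi-isometry from $G_1$ to the planar grid.

Why did this work? The grid offers two directions of travel, and every taxicab displacement is optimally realized by moving first in one of them and then in the other. What changes if we replace the taxicab norm by another norm, for instance the Euclidean one?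

## 2. Rational polygonal norms and line arrangements

The unit ball of $\|\cdot\|_1$ is a square with vertices $\pm e_1,\pm e_2$. The next step up is a polygon with more vertices, and there the same idea works with more families of lines.

**Theorem D.** If the unit ball of $\|\cdot\|$ is a polygon with vertices in $\mathbb Q^2$, then $(\mathbb R^2,\|\cdot\|)$ is $(1,A)$-quasi-isometric to a planar graph for some $A$. Consequently, if $G$ is the graph on $\mathbb Q^2$ with $x\sim y$ iff $0<|x-y|\le1$ (Euclidean distance), then for every $\varepsilon>0$ the graph $G$ is $(1+\varepsilon,A_\varepsilon)$-quasi-isometric to a planar graph. Together with Theorem A below: $G$ is $(M,A)$-quasi-isometric to a planar graph for some $A$ precisely when $M>1$.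

Before the proof, a hexagon by hand. Let the vertices be $\pm e_1,\pm(e_1+e_2),\pm e_2$. Draw all lines $\{p_2=m\}$, $\{p_1-p_2=m\}$, $\{p_1=m\}$ with $m\in\mathbb Z$. They meet only in $\mathbb Z^2$, and we obtain the triangular lattice, with edges in directions $e_1,e_1+e_2,e_2$. Any two cyclically consecutive vertices of the hexagon form a basis of $\mathbb Z^2$ (the determinants of $(e_1,e_1+e_2)$, $(e_1+e_2,e_2)$, $(e_2,-e_1)$ are all $1$). So a lattice displacement is $av+bv'$ with consecutive vertices $v,v'$ and integers $a,b\ge0$. Its norm is $a+b$, and $a+b$ steps realize it. Here the graph distance equals the norm.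

We need one general fact, used throughout.

**Coarse inverses.** Let $\varphi\colon X\to Y$ be a $(1,A)$-quasi-isometry. For $w\in Y$ choose $\pi(w)\in X$ with $d_Y(\varphi(\pi(w)),w)\le A$. Then
$$|d_Y(w,w')-d_X(\pi(w),\pi(w'))|\le3A,\qquad d_X(\pi(\varphi(x)),x)\le2A. \tag{1}$$
Indeed $d_Y(w,w')$ differs by at most $2A$ from $d_Y(\varphi\pi(w),\varphi\pi(w'))$, which differs by at most $A$ from $d_X(\pi(w),\pi(w'))$. Also $d_X(\pi\varphi(x),x)\le d_Y(\varphi\pi\varphi(x),\varphi(x))+A\le2A$. In particular $\pi$ is a $(1,3A)$-quasi-isometry from $Y$ to $X$, so for the property "$(1,A)$ for some $A$" the direction of the map does not matter.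

*Proof of Theorem D.*

**Step 1: a planar graph whose edges have norm-length 1.** Let $\pm v_1,\dots,\pm v_k\in\mathbb Q^2$ be the vertices, in cyclic order $v_1,\dots,v_k,v_{k+1}:=-v_1,\dots$; since the polygon has interior, $k\ge2$. Let $f_i$ ($1\le i\le k$) be the linear functional with $f_i(v_i)=f_i(v_{i+1})=1$; it is rational. The line $f_i=1$ carries an edge of the unit ball, so $f_i\le1$ on the ball, that is, $f_i(p)\le\|p\|$ for all $p$. For $a,b\ge0$ this and the triangle inequality give
$$\|av_i+bv_{i+1}\|=a+b. \tag{2}$$
Let $g_i$ be a nonzero rational functional with kernel $\mathbb Rv_i$. For an integer $S\ge1$ let $\mathcal L_i$ be the family of lines $\{g_i=Sm\}$, $m\in\mathbb Z$, and put $\mathcal L_{k+1}:=\mathcal L_1$ (lines parallel to $v_{k+1}=-v_1$). For $i\ne j$ the lines $g_i=Sa$ and $g_j=Sb$ meet in $S\,T_{ij}(a,b)^{\mathsf T}$, where $T_{ij}$ is a rational matrix. Choosing $S$ divisible by all denominators of the row vectors $f_lT_{ij}$, we arrange that every $f_l$ is integer-valued at every intersection point.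

The arrangement of all these lines is a locally finite plane graph whose vertices are the intersection points. An edge on a line of $\mathcal L_i$ joins intersection points $p$ and $p+\tau v_i$ with $\tau>0$. Then $\tau=f_i(p+\tau v_i)-f_i(p)$ is a positive integer, and the edge has norm-length $\tau\|v_i\|=\tau$. Subdivide it into $\tau$ edges of norm-length $1$. Call the result $H$ and let $\mathrm{pos}\colon V(H)\to\mathbb R^2$ be the position map. $H$ is planar. It is connected, because each line is a path in $H$, non-parallel lines meet, and $k\ge2$. On each line the vertices of $H$ are spaced exactly $1$ apart. As every edge has norm-length $1$,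
$$\|\mathrm{pos}(w)-\mathrm{pos}(w')\|\le d_H(w,w').$$

**Step 2: the reverse inequality up to a constant.** Let $C_0$ be such that every point of the plane is within $C_0$ of a line of each $\mathcal L_i$. Choose $m\ge1$ with $g_i(m\mathbb Z^2)\subset S\mathbb Z$ for all $i$; then $H$ is invariant under translation by $m\mathbb Z^2$. Since $H$ is locally finite, there are, up to these translations, only finitely many pairs $w,w'$ with $\|\mathrm{pos}(w)-\mathrm{pos}(w')\|\le C_0+1$. Hence $d_H(w,w')\le C_1$ for all such pairs, for some constant $C_1$.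

Let $w,w'$ be any vertices. The cones spanned by $v_i,v_{i+1}$ for $1\le i\le k$ cover a half-plane, so after possibly interchanging $w,w'$ we have $\mathrm{pos}(w')-\mathrm{pos}(w)=av_i+bv_{i+1}$ with $a,b\ge0$. Pick $\ell\in\mathcal L_i$ within $C_0$ of $\mathrm{pos}(w)$ and $\ell'\in\mathcal L_{i+1}$ within $C_0$ of $\mathrm{pos}(w')$, and let $z$ be the vertex $\ell\cap\ell'$. The point $z_0=\mathrm{pos}(w)+av_i=\mathrm{pos}(w')-bv_{i+1}$ is as far from $\ell$ as $\mathrm{pos}(w)$ is, because $\ell$ is parallel to $v_i$. Likewise it is as far from $\ell'$ as $\mathrm{pos}(w')$ is. So $|g_i(z-z_0)|$ and $|g_{i+1}(z-z_0)|$ (with $g_{k+1}:=g_1$) are bounded in terms of $C_0$. As $(g_i,g_{i+1})$ is a linear isomorphism, $\|z-z_0\|\le C_2$ with $C_2$ independent of $w,w'$.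

Since vertices on a line are spaced $1$ apart, there are vertices $p_1$ on $\ell$ and $q_1$ on $\ell'$ within $C_0+1$ of $\mathrm{pos}(w)$ and $\mathrm{pos}(w')$ respectively (we write vertices as their positions). Travel $w\to p_1\to z\to q_1\to w'$. The two middle pieces run along lines and have length equal to norm distance, with $\|p_1-z\|\le(C_0+1)+a+C_2$ and $\|z-q_1\|\le C_2+b+(C_0+1)$. So by (2)
$$d_H(w,w')\le 2C_1+a+b+2(C_0+1+C_2)=\|\mathrm{pos}(w)-\mathrm{pos}(w')\|+C_3 .$$
Every point of the plane is within $C_0+1$ of $\mathrm{pos}(V(H))$. So $\mathrm{pos}$ is a $(1,A)$-quasi-isometry $H\to(\mathbb R^2,\|\cdot\|)$ for some $A$, and by (1) there is one in the other direction.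

**Step 3: approximating the Euclidean disc.** First, the metric of $G$. For $x\ne y$ in $\mathbb Q^2$ and $k=\lceil|x-y|\rceil$, the points $x+\frac jk(y-x)$ are rational with consecutive distances at most $1$, so
$$d_G(x,y)=\lceil|x-y|\rceil,\qquad |x-y|\le d_G(x,y)\le|x-y|+1. \tag{3}$$
Given $\varepsilon>0$, take a finite centrally symmetric set of rational points on the unit circle (rational points are dense there) so dense that its convex hull contains the disc of radius $1/(1+\varepsilon)$. This hull is a rational polygon inside the unit disc, so its norm satisfies $|\cdot|\le\|\cdot\|_P\le(1+\varepsilon)|\cdot|$. Take $H$, $\mathrm{pos}$ and $A$ as above for $\|\cdot\|_P$, and send $x\in\mathbb Q^2$ to a vertex $w_x$ with $\|\mathrm{pos}(w_x)-x\|_P\le A$. Then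
$$d_G(x,y)-1-3A\le|x-y|-3A\le\|x-y\|_P-3A\le d_H(w_x,w_y)\le\|x-y\|_P+3A\le(1+\varepsilon)d_G(x,y)+3A .$$
If $w\in V(H)$ and $x\in\mathbb Q^2$ is within $1$ of $\mathrm{pos}(w)$ in $\|\cdot\|_P$, then $\|\mathrm{pos}(w_x)-\mathrm{pos}(w)\|_P\le A+1$ and $d_H(w_x,w)\le2A+1$. So $G$ is $(1+\varepsilon,3A+1)$-quasi-isometric to $H$.

The last sentence of the theorem follows: every $M>1$ is admissible, and $M=1$ is excluded by Theorem A, proved in Sections 5–8. $\square$

## 3. The Euclidean graph on $\mathbb Q^2$

A disc has infinitely many extreme directions. Step 3 approximates it by polygons, but at distance $r$ the approximation costs up to $\varepsilon r$, and the additive constant of the approximating graph depends on the polygon through $C_0,C_1,C_2$, about which we know nothing uniform. So no limit $\varepsilon\to0$ can be taken in this argument. In fact the conclusion fails in the limit.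

**Theorem A.** Let $G$ be the graph on $\mathbb Q^2$ with $x\sim y$ iff $0<|x-y|\le1$. Then $G$ is $(\sqrt2,3)$-quasi-isometric to the grid $\mathbb Z^2$, but there is no $(1,A)$-quasi-isometry from $G$ to a planar graph for any $A$.

So the answer to the question is no. Two further theorems sharpen this.

**Theorem B.** (i) There are absolute $c>0$, $r_0$ such that if a closed Euclidean disc of radius $r\ge r_0$ has a $(1,A)$-quasi-isometry to a planar graph, then $A\ge c\log r$. (ii) There is a locally finite graph $G^*$ that is quasi-isometric to $\mathbb Z^2$ but not $(1,A)$-quasi-isometric to any planar graph for any $A$.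

**Definition (curved).** A norm $\|\cdot\|$ on $\mathbb R^2$ is *curved* at a unit vector $u$ if for some $w\notin\mathbb Ru$
$$\|u+qw\|=1+\gamma q+\tfrac12\kappa q^2+o(q^2)\quad(q\to0)\qquad\text{with }\kappa>0 .$$

If this holds for one $w\notin\mathbb Ru$ it holds for every $w'=au+bw$ with $b\ne0$, since
$$\|u+q(au+bw)\|=(1+aq)\,\Big\|u+\tfrac{bq}{1+aq}w\Big\|=1+(a+\gamma b)q+\tfrac12\kappa b^2q^2+o(q^2).$$
For example, the Euclidean norm is curved everywhere: with $w\perp u$ a unit vector, $|u+qw|=\sqrt{1+q^2}$, so $\gamma=0$, $\kappa=1$. The taxicab norm is curved nowhere: at $u=e_1$ we get $\|e_1+qe_2\|_1=1+|q|$, which has no such expansion. At a point $u$ inside an edge, with $w$ the direction of that edge, the norm is constant for small $q$, so $\kappa=0$. The other vertices follow by symmetry.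

**Theorem C.** If $\|\cdot\|$ is curved at some unit $u$ not parallel to any nondegenerate segment contained in the unit circle of $\|\cdot\|$, then $(\mathbb R^2,\|\cdot\|)$ is not $(1,A)$-quasi-isometric to any planar graph. The hypothesis holds whenever the unit circle contains a $C^2$ arc of nonvanishing curvature (arcs are taken without endpoints): the norm is curved at each point of the arc, and the unit circle has at most countably many maximal segments.

These notes do not determine whether the $\log r$ in Theorem B(i) is attained, and do not treat norms covered by neither Theorem C nor Theorem D.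

**The first half of Theorem A.** Let $r\colon\mathbb Q^2\to\mathbb Z^2$ send $x$ to a nearest lattice point, so $|r(x)-x|\le1/\sqrt2$. Since $|\cdot|\le\|\cdot\|_1\le\sqrt2|\cdot|$, (3) gives
$$d_G(x,y)-1-\sqrt2\le|x-y|-\sqrt2\le d_{\mathbb Z^2}(r(x),r(y))\le\sqrt2(|x-y|+\sqrt2)\le\sqrt2\,d_G(x,y)+2 ,$$
and $r$ is onto. So $r$ is a $(\sqrt2,3)$-quasi-isometry.

## 4. Crossing geodesics, with and without integers

How could planarity of $H$ contradict Euclidean distances? In a planar graph, two paths that must cross share a vertex. Suppose $\alpha$ and $\beta$ are two vertical lines at distance $L$, with $\alpha(s)$ and $\beta(t)$ at heights $s$ and $t$. For $s<s'$ and $t<t'$ a geodesic from $\alpha(s)$ to $\beta(t')$ should cross one from $\alpha(s')$ to $\beta(t)$. If they share a vertex, we can exchange their ends, and $M(s,t)=d(\alpha(s),\beta(t))$ satisfies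
$$M(s,t)+M(s',t')\le M(s,t')+M(s',t). \tag{4}$$
This is called the *Monge inequality*.

The graph $G$ itself violates (4). Put $\alpha(s)=(0,s)$, $\beta(t)=(L,t)$ with an integer $L\ge2$. By (3), $M(s,t)=\lceil\sqrt{L^2+(t-s)^2}\rceil$. So $M(1,1)=L$ and $M(0,1)=M(1,2)=M(0,2)=L+1$, because $L^2<L^2+1<L^2+4\le(L+1)^2$. With $s=0$, $s'=1$, $t=1$, $t'=2$ the left side of (4) is $2L+2$ and the right side is $2L+1$.

So a planar graph cannot reproduce these distances of $G$ with crossing geodesics. But a planar $H$ only has to reproduce them up to an additive constant, and a violation by $1$ is then invisible. Can we find quadruples that violate (4) by an arbitrarily large amount? No: the function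
$$f(s,t)=\sqrt{L^2+(t-s)^2}$$
satisfies (4) exactly, because straight segments in the plane do cross and the exchange argument applies to them. Up to a bounded error, every single instance of (4) is therefore compatible with Euclidean geometry. This is where the plain crossing argument stops.

There is one further piece of information: $d_H$ takes integer values. Integrality alone gives nothing either, since $\lceil f\rceil$ is integer-valued and within $1$ of $f$. What must be used is (4) together with integrality, over many quadruples at once. Consider the *defect* of a unit cell,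
$$m(i,j)=M(i-1,j)+M(i,j-1)-M(i-1,j-1)-M(i,j).$$
By (4) it is $\ge0$; if $M$ is integer-valued it is an integer. So it counts points: put $m(i,j)$ points in cell $(i,j)$. Defects telescope, so the number of points in a box $s<i\le s'$, $t<j\le t'$ is $M(s,t')+M(s',t)-M(s,t)-M(s',t')$. Since $f(s,t)\approx L+\frac{(t-s)^2}{2L}$, whose mixed term is $-\frac{st}L$, this number should be $\frac{(s'-s)(t'-t)}L$ up to a bounded error. We would have a point set that is uniformly distributed in all axis-parallel boxes with bounded error. In one dimension such sets exist: the points $0,\frac1N,\dots,\frac{N-1}N$ have $|\#(P\cap[0,x))-Nx|\le1$. In two dimensions the obvious candidate already fails: for $P=\{(i/n,j/n):0\le i,j<n\}$ and $N=n^2$, a box $[0,x)\times[0,1)$ with $x$ slightly above $i/n$ contains $n(i+1)$ points, while $Nx$ is about $ni$. By a theorem of Schmidt, no candidate works: the error is at least a constant times $\log N$.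

Compare the taxicab case. There $M(s,t)=L+|t-s|$, and $m(i,j)=|j-i+1|+|j-i-1|-2|j-i|$ equals $2$ if $i=j$ and $0$ otherwise. The whole defect sits on the diagonal in integer amounts, and there is no conflict.

The proof now has three parts: make (4) rigorous in $H$ (Section 5), prove the discrepancy bound (Section 6) and connect them (Sections 7 and 8).

## 5. The Monge inequality in a planar graph

The heuristic above has a topological hole. If only the disjoint paths $\alpha$ and $\beta$ are drawn, a connecting path may leave $\alpha$ on its right, straight toward $\beta$, or on its left, passing around the upper ends of $\alpha$ and $\beta$ and reaching $\beta$ from its far side. A path of the first kind from $\alpha(s)$ to $\beta(t')$ and one of the second kind from $\alpha(s')$ to $\beta(t)$ need not meet. Since $H$ has an unknown drawing, we must force all connecting geodesics to one side. The device is a third path $\sigma$, far away, joining the top of the picture to the bottom.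

**Standing assumptions.** $\|\cdot\|$ is a norm on $\mathbb R^2$, $u,v$ are linearly independent unit vectors, and $\lambda$ is a linear functional with $\lambda(u)=0$, $\lambda(v)=1$ and $|\lambda(p)|\le\|p\|$ for all $p$. Write $p=\xi(p)u+\lambda(p)v$. Then $|\xi(p)|=\|p-\lambda(p)v\|\le2\|p\|$ and $\|p\|\le|\xi(p)|+|\lambda(p)|$. Let $B\ge1$, let $L\ge1000B$ be an integer, $h=10L$. Let $H$ be a planar graph and $\pi\colon V(H)\to\mathbb R^2$ a map such that

* (H1) $d_H(w,w')\ge\|\pi(w)-\pi(w')\|-B$ for all $w,w'$;
* (H2) $d_H(w,w')\le\|\pi(w)-\pi(w')\|+B$ if $\|\pi(w)\|,\|\pi(w')\|\le30L$;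
* (H3) every $p$ with $\|p\|\le20L$ is within $B$ of $\pi(V(H))$;
* (H4) there is $\rho\le L/100$ such that $\|p+hv\|+\|hv-p\|\le2h+7B$ implies $|\xi(p)|\le\rho$.

In the Euclidean case $u=e_1$, $v=e_2$, $\lambda(p)=p_2$, $\xi(p)=p_1$, and (H4) says that near-geodesics between $-hv$ and $hv$ stay in a thin vertical strip (we verify it in Section 8).

**Step 1: two vertical geodesics.** Their purpose is to serve as $\alpha$ and $\beta$. By (H3) choose vertices $a_\pm$ with $\|\pi(a_\pm)\mp hv\|\le B$ and $b_\pm$ with $\|\pi(b_\pm)-Lu\mp hv\|\le B$. Let $\alpha$ be a geodesic of $H$ from $a_-$ to $a_+$, of length $n$. By (H1) and (H2), $|n-2h|\le3B$. Write $\alpha(s)$ for its vertex at distance $h+s$ from $a_-$, so $s$ runs from $-h$ to $n-h\ge h-3B$. For $p=\pi(\alpha(s))$, (H1) gives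
$$\|p+hv\|\le h+s+2B,\qquad\|hv-p\|\le n-h-s+2B\le h-s+5B .$$
The sum is at most $2h+7B$, so $|\xi(p)|\le\rho$ by (H4). Applying $\lambda$ to the two inequalities, $h+\lambda(p)\le h+s+2B$ and $h-\lambda(p)\le h-s+5B$. The same argument, translated by $Lu$, works for a geodesic $\beta$ from $b_-$ to $b_+$ with the same indexing. So
$$|\lambda(\pi(\alpha(s)))-s|\le5B,\quad|\xi(\pi(\alpha(s)))|\le\rho,\quad|\lambda(\pi(\beta(t)))-t|\le5B,\quad|\xi(\pi(\beta(t)))-L|\le\rho. \tag{5}$$
In particular $\alpha$ and $\beta$ are disjoint, since $\rho<L-\rho$.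

**Step 2: walks that follow a given polygonal line.** We need these to build the frame. Claim: if $S$ is a polygonal line in $\{\|p\|\le20L\}$, and $w,w'$ are vertices with $\pi$-images within $B$ of its two ends, then there is a walk in $H$ from $w$ to $w'$ all of whose vertices have $\pi$-image within $6B$ of $S$. Take points $x_0,\dots,x_m$ along $S$ from end to end with consecutive distances at most $1$, and vertices $w_k$ with $\|\pi(w_k)-x_k\|\le B$, $w_0=w$, $w_m=w'$, using (H3). By (H2), $d_H(w_k,w_{k+1})\le1+2B+B\le4B$. Join consecutive $w_k$ by geodesics. A vertex $z$ on such a geodesic satisfies $\|\pi(z)-\pi(w_k)\|\le4B+B$ by (H1), so $\pi(z)$ is within $6B$ of $x_k$.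

**Step 3: the frame.** Choose vertices $c_\pm$ with $\|\pi(c_\pm)+hu\mp hv\|\le B$; note $\|-hu\pm hv\|\le20L$. By Step 2 there are walks $\tau_\pm$ from $b_\pm$ through $a_\pm$ to $c_\pm$ along the segments from $Lu\pm hv$ to $\pm hv$ and on to $-hu\pm hv$, and a walk $\sigma$ from $c_+$ to $c_-$ along $[-hu+hv,-hu-hv]$. As $|\lambda(p)|\le\|p\|$ and $|\xi(p)|\le2\|p\|$,
$$\lambda\circ\pi\ge h-6B\text{ on }\tau_+,\qquad\lambda\circ\pi\le-h+6B\text{ on }\tau_-,\qquad\xi\circ\pi\le-h+12B\text{ on }\sigma .$$
Define the subgraphs
$$K_+=\tau_+\cup\{\alpha(s):s\ge3L\}\cup\{\beta(t):t\ge3L\},\qquad K_-=\tau_-\cup\{\alpha(s):s\le-3L\}\cup\{\beta(t):t\le-3L\},$$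
where the sets of vertices stand for the corresponding subpaths. They are connected, because $\tau_\pm$ contains $a_\pm$ and $b_\pm$. On $K_+$ we have $\lambda\circ\pi\ge3L-5B$ and on $K_-$ we have $\lambda\circ\pi\le-3L+5B$, so they are disjoint. The vertices $\alpha(s),\beta(t)$ with $|s|,|t|<3L$ are not in $K_\pm$: they are not on $\tau_\pm$ because $|\lambda\circ\pi|\le3L+5B<h-6B$, and they are different from the other vertices of $\alpha\cup\beta$. The walk $\sigma$ avoids $\alpha\cup\beta$, because $-h+12B<-\rho$. It starts in $K_+$ and ends in $K_-$. Consider its first vertex in $K_-$ and the last vertex in $K_+$ before it. The portion between them contains a path $\sigma_0$ from a vertex of $K_+$ to a vertex of $K_-$ with no interior vertex in $K_+\cup K_-$.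

**Step 4: the connecting geodesics stay away from the frame.** Let $W\le L/100$ be a positive integer and $|s|,|t|\le W$. Let $P_{s,t}$ be a geodesic of $H$ from $\alpha(s)$ to $\beta(t)$. By (H2) and (5) its length is at most
$$(L+2\rho)+(2W+10B)+B=L+2\rho+2W+11B\le1.1L .$$
So by (H1) each of its vertices $z$ has $\|\pi(z)-\pi(\alpha(s))\|\le1.1L+B$, hence
$$|\lambda(\pi(z))|\le W+5B+1.1L+B<2L,\qquad\xi(\pi(z))\ge-\rho-2(1.1L+B)>-3L .$$
Therefore every such geodesic avoids $K_+\cup K_-$ (where $|\lambda\circ\pi|\ge3L-5B>2L$) and $\sigma$ (where $\xi\circ\pi\le-10L+12B$). It meets $\alpha$ and $\beta$ only in vertices of index less than $2L+5B<3L$ in absolute value.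

**Step 5: normal form.** We arrange that $P_{s,t}$ leaves $\alpha$ only once and enters $\beta$ only once. Let $x$ be the last vertex of $P_{s,t}$ on $\alpha$, and $y$ the first vertex after $x$ on $\beta$. Replace the part from $\alpha(s)$ to $x$ by the subpath of $\alpha$ and the part from $y$ to $\beta(t)$ by the subpath of $\beta$. Subpaths of geodesics are geodesics, so the length does not change, and the result is again a geodesic from $\alpha(s)$ to $\beta(t)$; Step 4 applies to it. So we may assume that $P_{s,t}$ consists of a subpath of $\alpha$, a *bridge* from $x$ to $y$ internally disjoint from $\alpha\cup\beta$, and a subpath of $\beta$.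

**Proposition 1.** Under the standing assumptions, with $W\le L/100$ a positive integer, $M(s,t):=d_H(\alpha(s),\beta(t))$ satisfies (4) for all $-W\le s<s'\le W$ and $-W\le t<t'\le W$.

*Proof.* Let $H_0$ be the finite subgraph of $H$ formed by $K_\pm,\alpha,\beta,\sigma_0$ and all $P_{s,t}$. Contract the disjoint connected subgraphs $K_+$ and $K_-$ to vertices $k_+$ and $k_-$. Contraction preserves planarity, so the resulting graph $H_1$ can be drawn on the sphere. Consider in it
$$\hat\alpha=k_-,\alpha(-3L+1),\dots,\alpha(3L-1),k_+,$$
the analogous path $\hat\beta$, and the path $\hat\sigma$ coming from $\sigma_0$. By Step 3 they are three internally disjoint $k_-$–$k_+$ paths. Recall the standard fact: three arcs joining two points of the sphere and otherwise disjoint divide it into three faces, each bounded by two of the arcs. Let $F$ be the face bounded by $\hat\alpha\cup\hat\beta$.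

A bridge joins an interior vertex of $\hat\alpha$ to an interior vertex of $\hat\beta$. By Steps 4 and 5 its interior is disjoint from $\hat\alpha\cup\hat\beta\cup\hat\sigma$, so it lies in a single face. An interior vertex of $\hat\alpha$ is on the boundary of only two faces, namely $F$ and the one bounded by $\hat\alpha\cup\hat\sigma$; an interior vertex of $\hat\beta$ only of $F$ and the one bounded by $\hat\beta\cup\hat\sigma$. So the bridge lies in $F$. Consequently all $P_{s,t}$, which avoid $K_\pm$ and are unaffected by the contraction, are drawn in the closed disc $\Delta=\overline F$. On $\partial\Delta$ the cyclic order is $k_-,\alpha(s),\alpha(s'),k_+,\beta(t'),\beta(t)$.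

So $P_{s,t'}$ and $P_{s',t}$ are arcs in $\Delta$ joining interleaved pairs of boundary points, and such arcs meet. To see this even though they may run along $\partial\Delta$, put $\Delta$ inside a larger concentric round disc $\Delta'$ (by the Schoenflies theorem we may take $\Delta$ round) and prolong both arcs radially to $\partial\Delta'$. The prolonged arcs meet $\partial\Delta'$ only in their four ends. The first, together with $\partial\Delta'$, forms three arcs between two points, so it separates $\Delta'$ into two sides, and the ends of the second lie on different sides. Hence the prolonged arcs meet. As the four radial pieces are disjoint from each other and from the rest of $\Delta$, the meeting point is in $\Delta$, on both original arcs.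

In a plane drawing, paths that meet share a vertex $z$. Therefore
$$M(s,t)+M(s',t')\le d_H(\alpha(s),z)+d_H(z,\beta(t))+d_H(\alpha(s'),z)+d_H(z,\beta(t'))=M(s,t')+M(s',t),$$
because $z$ lies on geodesics from $\alpha(s)$ to $\beta(t')$ and from $\alpha(s')$ to $\beta(t)$. $\square$

## 6. Schmidt's discrepancy bound by Halász's product

**Lemma 2 (Schmidt; proof after Halász).** Let $P\subset[0,1)^2$ be a finite multiset, $N\ge1$ real, and $D(x,y)=\#(P\cap[0,x)\times[0,y))-Nxy$ on $[0,1]^2$. Then $\sup|D|\ge\log_2N/4608$.

*Proof.* The plan is to find a function $\Psi$ with bounded $L^1$ norm that correlates with $D$ by an amount of order $\log N$. Then $\sup|D|\cdot\int|\Psi|\ge\int\Psi D$ gives the bound.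

**Step 1: choosing a scale.** Let $\Delta=\sup|D|$. If $\Delta\ge N/2$ we are done, since $\log_2N\le 4608\cdot N/2$. Otherwise $\big||P|-N\big|=|D(1,1)|<N/2$, so $N/2<|P|<3N/2$. Choose $n$ with $2|P|\le2^n<4|P|$. With $2^n$ dyadic rectangles of area $2^{-n}$ in a partition, at least half of them contain no point.

**Step 2: Haar functions see the area term in empty rectangles.** For a half-open dyadic rectangle $R=I\times J$ let $h_R(x,y)=h_I(x)h_J(y)$ on $R$ and $0$ elsewhere, where $h_I=-1$ on the left half of $I$ and $+1$ on the right half. The midpoints of the halves of $I$ differ by $|I|/2$, so $\int_Ih_I(x)\,x\,dx=\frac{|I|}2\cdot\frac{|I|}2$. Hence $\int_Rh_R\,xy=\frac{|I|^2}4\cdot\frac{|J|^2}4=\frac{|R|^2}{16}$. A point $p$ contributes $\mathbf 1[p_1<x,\,p_2<y]$ to $D$. If $p\notin R$, then $p_1\notin I$ or $p_2\notin J$, so one of the two conditions is constantly true or constantly false on $R$. The indicator then depends on at most one variable on $R$ and is orthogonal to $h_R$, as $\int h_I=\int h_J=0$. Thus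
$$R\cap P=\emptyset\quad\Longrightarrow\quad\int_Rh_RD=-\frac{N|R|^2}{16}. \tag{6}$$

**Step 3: one function per shape.** For $0\le r\le n$ let $f_r$ equal, on each dyadic rectangle $R$ of size $2^{-r}\times2^{-(n-r)}$, the function $-h_R$ if $R\cap P=\emptyset$ and $0$ otherwise. At least $2^n-|P|\ge2^{n-1}$ of these rectangles are empty, so by (6)
$$\int f_rD\ge2^{n-1}\cdot\frac{N2^{-2n}}{16}=\frac{N2^{-n}}{32}.$$

**Step 4: products of these functions.** Let $r_1<\dots<r_k$ with $k\ge2$ and $q=r_k-r_1$. Take a dyadic rectangle $R$ of size $2^{-r_k}\times2^{-(n-r_1)}$. It is contained in one rectangle $I_i\times J_i$ of size $2^{-r_i}\times2^{-(n-r_i)}$ for each $i$. For $r_i<r_k$ the first side of $R$ lies in one half of $I_i$, so $h_{I_i}$ is constant there; for $r_i>r_1$ the second side of $R$ lies in one half of $J_i$. So on $R$ only $f_{r_k}$ varies in $x$ and only $f_{r_1}$ varies in $y$, and $f_{r_1}\cdots f_{r_k}$ is $0$ or $\pm h_R$ on $R$. In the latter case $R$ lies in a rectangle free of $P$, so (6) applies. There are $|R|^{-1}$ such rectangles $R$, with $|R|=2^{-n-q}$.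 Hence
$$\int f_{r_1}\cdots f_{r_k}=0,\qquad\Big|\int f_{r_1}\cdots f_{r_k}D\Big|\le|R|^{-1}\cdot\frac{N|R|^2}{16}=\frac{N2^{-n-q}}{16}.$$

**Step 5: the product.** Let $\gamma=\frac14$ and $\Psi=\prod_{r=0}^n(1+\gamma f_r)-1$. Since $f_r\in\{0,\pm1\}$, the product is $\ge0$. Since all $\int f_r$ and all integrals of products vanish, the product has integral $1$. So $\int|\Psi|\le2$. Expand $\Psi$. The linear terms contribute at least $\gamma(n+1)N2^{-n}/32$ to $\int\Psi D$. For given $r_1$ and $q$ there are $\binom{q-1}{k-2}$ choices of the indices strictly between $r_1$ and $r_k=r_1+q$, and $\sum_k\gamma^k\binom{q-1}{k-2}=\gamma^2(1+\gamma)^{q-1}$. Therefore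
$$\int\Psi D\ge\gamma(n+1)\frac{N2^{-n}}{32}-(n+1)\sum_{q\ge1}\gamma^2(1+\gamma)^{q-1}\frac{N2^{-n-q}}{16}.$$
As $\sum_{q\ge1}(1+\gamma)^{q-1}2^{-q}=\frac12\cdot\frac1{1-(1+\gamma)/2}=\frac1{1-\gamma}$, the right side is
$$(n+1)\frac{N2^{-n}}{32}\Big(\gamma-\frac{2\gamma^2}{1-\gamma}\Big)=(n+1)\frac{N2^{-n}}{32}\Big(\frac14-\frac16\Big)=\frac{(n+1)N2^{-n}}{384}.$$
So $\Delta\ge(n+1)N2^{-n}/768$. Finally $2^n<4|P|<6N$ gives $N2^{-n}>\frac16$, and $2^n\ge2|P|>N$ gives $n\ge\log_2N$. Hence $\Delta\ge\log_2N/4608$. $\square$

## 7. Integer Monge matrices as point sets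

Now we make the counting idea of Section 4 precise.

**Lemma 3.** Let $M\colon\{-W,\dots,W\}^2\to\mathbb Z$ satisfy (4) for all $s<s'$, $t<t'$, and suppose $M(s,t)=a(s)+b(t)-\kappa st/L+e(s,t)$ with $|e|\le E$, $\kappa>0$, $2\kappa W/L\le1$ and $N:=4\kappa W^2/L\ge1$. Then $4E+1\ge\log_2N/4608$.

*Proof.* For $-W<i,j\le W$ let $m(i,j)=M(i-1,j)+M(i,j-1)-M(i-1,j-1)-M(i,j)$. It is an integer, and it is $\ge0$ by (4). Telescoping, and noting that $a$ and $b$ cancel,
$$\sum_{s<i\le s',\;t<j\le t'}m(i,j)=M(s,t')+M(s',t)-M(s,t)-M(s',t')=\frac{\kappa(s'-s)(t'-t)}L+\theta,\quad|\theta|\le4E. \tag{7}$$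
Let $P$ consist of $m(i,j)$ points at $\big(\frac{i+W-1/2}{2W},\frac{j+W-1/2}{2W}\big)$ for each $(i,j)$; they lie in $(0,1)^2$. For $(x,y)\in[0,1]^2$, a point of cell $(i,j)$ is in $[0,x)\times[0,y)$ iff $i+W<2Wx+\frac12$ and $j+W<2Wy+\frac12$. So the box contains exactly the points of the cells with $i+W\le k$, $j+W\le k'$, where $k=\lceil2Wx+\frac12\rceil-1$ and $k'$ is defined likewise. These are integers in $\{0,\dots,2W\}$ with $|k-2Wx|,|k'-2Wy|\le\frac12$. By (7) with $s=t=-W$ the number of points in the box is $\kappa kk'/L$ up to $4E$ (it is $0$ if $kk'=0$). On the other hand $Nxy=\kappa(2Wx)(2Wy)/L$, and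
$$|kk'-(2Wx)(2Wy)|\le|k-2Wx|\,k'+2Wx\,|k'-2Wy|\le\tfrac12\cdot2W+\tfrac12\cdot2W=2W ,$$
so $|Nxy-\kappa kk'/L|\le2\kappa W/L\le1$. Hence $|D|\le4E+1$ everywhere, and Lemma 2 applies. $\square$

## 8. The second half of Theorem A

We isolate the quantitative statement, since Theorem B uses it again.

**Proposition 4.** Let $B\ge1$, let $L\ge10^8B$ be an integer, $H$ a planar graph and $\pi\colon V(H)\to\mathbb R^2$ a map satisfying (H1)–(H3) for the Euclidean norm. Then
$$\log_2L\le4\cdot10^6B. \tag{8}$$

*Proof.* Put $u=e_1$, $v=e_2$, $\lambda(p)=p_2$, $\xi(p)=p_1$ and $h=10L$.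

**Step 1: (H4) holds with $\rho=\sqrt{80BL}$.** Suppose $|p+hv|+|hv-p|\le2h+7B$. We have $|p+hv|=|(\xi,h+\lambda)|$ and, reflecting, $|hv-p|=|(\xi,h-\lambda)|$, so by the triangle inequality the sum is at least $|(2\xi,2h)|=2\sqrt{h^2+\xi^2}$. Thus $h^2+\xi^2\le(h+\frac72B)^2$, and
$$\xi(p)^2\le7Bh+\tfrac{49}4B^2\le8Bh=80BL .$$
Also $\sqrt{80BL}\le L/100$ because $L\ge8\cdot10^5B$.

**Step 2: choosing $W$.** We want $N=4W^2/L$ large while $M$ stays within $O(B)$ of $a(s)+b(t)-st/L$. The Taylor error of the square root is of order $W^4/L^3$. The error from not knowing the horizontal distance, which is only $L\pm2\rho$ with $\rho$ of order $\sqrt L$, is of order $W^2\rho/L^2$. Both are bounded exactly when $W$ is at most of order $L^{3/4}$. So let $W=\lfloor L^{3/4}\rfloor$; it is at most $L/100$ because $L\ge10^8$. Proposition 1 applies, and $M(s,t)=d_H(\alpha(s),\beta(t))$ is an integer-valued function satisfying (4).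

**Step 3: expanding $M$.** Let $x_s=\xi(\pi(\alpha(s)))$, $z_t=\xi(\pi(\beta(t)))-L$, $\mathcal D=L+z_t-x_s$ and $q=t-s$, for $|s|,|t|\le W$. By (5), $\pi(\beta(t))-\pi(\alpha(s))=\mathcal Du+(q+\eta)v$ with $|\eta|\le10B$, so (H1) and (H2) give
$$\big|M(s,t)-\sqrt{\mathcal D^2+q^2}\big|\le B+10B=11B,\qquad|\mathcal D-L|\le2\sqrt{80BL},\qquad\mathcal D\ge L/2 .$$
For $z\ge0$ we have $1+\frac z2-\frac{z^2}8\le\sqrt{1+z}\le1+\frac z2$. (The difference of $\sqrt{1+z}$ and the left side vanishes at $0$ with its first derivative, and its second derivative $\frac14-\frac14(1+z)^{-3/2}$ is $\ge0$.) With $z=q^2/\mathcal D^2$ and $|q|\le2W\le2L^{3/4}$,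
$$0\le\mathcal D+\frac{q^2}{2\mathcal D}-\sqrt{\mathcal D^2+q^2}\le\frac{q^4}{8\mathcal D^3}\le\frac{16L^3}{L^3}=16 .$$
Replacing $\mathcal D$ by $L$ in the quadratic term costs
$$\Big|\frac{q^2}{2\mathcal D}-\frac{q^2}{2L}\Big|=\frac{q^2|\mathcal D-L|}{2\mathcal DL}\le\frac{4L^{3/2}\cdot2\sqrt{80BL}}{L^2}=8\sqrt{80B}\le72B .$$
The term $\mathcal D=L+z_t-x_s$ itself need not be known: it is a function of $s$ plus a function of $t$, and such terms cancel in Lemma 3. Altogether
$$M(s,t)=\Big[L-x_s+\frac{s^2}{2L}\Big]+\Big[z_t+\frac{t^2}{2L}\Big]-\frac{st}L+e(s,t),\qquad|e|\le11B+16+72B\le99B .$$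

**Step 4: applying Lemma 3** with $\kappa=1$, $E=99B$. We have $2W/L\le1$, and $W\ge L^{3/4}/2$ gives $N=4W^2/L\ge\sqrt L\ge1$. So
$$397B\ge4\cdot99B+1\ge\frac{\log_2\sqrt L}{4608}=\frac{\log_2L}{9216},$$
and $397\cdot9216\le4\cdot10^6$. $\square$

**Conclusion of Theorem A.** Suppose $\varphi\colon G\to H$ is a $(1,A)$-quasi-isometry with $H$ planar. Take $\pi\colon V(H)\to\mathbb Q^2$ as in (1) and put $B=3A+1$. By (1) and (3), $d_H\ge d_G-3A\ge|\cdot|-B$ and $d_H\le d_G+3A\le|\cdot|+1+3A$ (with arguments $w,w'$ and $\pi(w),\pi(w')$), which are (H1) and (H2). For $p\in\mathbb R^2$ choose $x\in\mathbb Q^2$ with $|x-p|\le1$. Then $|\pi(\varphi(x))-x|\le d_G(\pi(\varphi(x)),x)\le2A$, so $p$ is within $2A+1\le B$ of $\pi(V(H))$, which is (H3). All this holds for every $L$, with the same $B$. By Proposition 4, $\log_2L\le4\cdot10^6B$ for every integer $L\ge10^8B$, which is absurd. $\square$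

## 9. Discs and a locally finite example: Theorem B

*Proof of (i).* Let $X$ be the closed disc of radius $r$ about $0$ and $\varphi\colon X\to H$ a $(1,A)$-quasi-isometry with $H$ planar. Take $\pi\colon V(H)\to X$ as in (1), and put $B=\max(1,3A)$ and $L=\lfloor r/30\rfloor$. Then (H1) and (H2) hold by (1). If $|p|\le20L$ then $p\in X$ and $|\pi(\varphi(p))-p|\le2A\le B$, so (H3) holds. Hence either $L<10^8B$, or (8) holds for this $L$ by Proposition 4. Either way $B\ge\min\big(L/10^8,\ \log_2L/(4\cdot10^6)\big)$, which is at least $c'\log r$ for all large $r$, with an absolute $c'>0$. If moreover $r$ is so large that $c'\log r>1$, then $B>1$, so $B=3A$ and $A\ge\frac{c'}3\log r$. $\square$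

*Proof of (ii).* The vertex set $\mathbb Q^2$ made $G$ of infinite degree. Since Proposition 4 only looks at a bounded region for each $L$, it suffices to reproduce finer and finer approximations of larger and larger squares in disjoint places.

**Step 1: construction.** Let $c_n=(4n^2,0)$ and $D_n=c_n+[-n,n]^2$ for $n\ge1$. These squares are pairwise disjoint, since $4(n+1)^2-4n^2=8n+4>2n+1$. Let
$$V^*=\mathbb Z^2\cup\bigcup_{n\ge1}\big((\tfrac1{4n}\mathbb Z)^2\cap D_n\big),\qquad x\sim y\iff0<|x-y|\le1 .$$
Call the graph $G^*$. A bounded region contains finitely many vertices, so $G^*$ is locally finite.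

**Step 2: $G^*$ is quasi-isometric to $\mathbb Z^2$.** Edges have Euclidean length at most $1$, so $d_{G^*}(x,y)\ge|x-y|$. Let $r$ be a nearest-lattice-point map. Since $|x-r(x)|<1$, each $x$ equals or is adjacent to $r(x)\in\mathbb Z^2\subset V^*$, and grid edges are edges of $G^*$. So $d_{G^*}(x,y)\le d_{\mathbb Z^2}(r(x),r(y))+2$. Also $d_{\mathbb Z^2}(r(x),r(y))\le\sqrt2|x-y|+2\le\sqrt2\,d_{G^*}(x,y)+2$ as in Section 3. Thus $G^*$ is connected, and $r$ is a $(\sqrt2,2)$-quasi-isometry onto $\mathbb Z^2$.

**Step 3: inside $D_n$ the distance is Euclidean up to $4$.** Put $\varepsilon=\frac1{4n}$. Then $V^*\cap D_n=(\varepsilon\mathbb Z)^2\cap D_n$, since $\mathbb Z^2\subset(\varepsilon\mathbb Z)^2$. Let $x\neq y$ be in this set, $d=|x-y|\le2\sqrt2n<3n$ and $k=\lceil d/(1-2\varepsilon)\rceil$. The points $x+\frac jk(y-x)$ lie in $D_n$. The corners of $D_n$ belong to $(\varepsilon\mathbb Z)^2$, so $D_n$ is tiled by squares of side $\varepsilon$ with corners in $V^*$, and each of these points can be moved by at most $\varepsilon/\sqrt2$ to a point of $(\varepsilon\mathbb Z)^2\cap D_n$.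 This gives a walk of $k$ steps of length at most $\frac dk+\sqrt2\varepsilon\le1-2\varepsilon+\sqrt2\varepsilon<1$ (a step of length $0$ is omitted). As $(1+4\varepsilon)(1-2\varepsilon)=1+2\varepsilon-8\varepsilon^2\ge1$ for $\varepsilon\le\frac14$,
$$|x-y|\le d_{G^*}(x,y)\le k\le d(1+4\varepsilon)+1=d+\frac dn+1\le d+4 .$$

**Step 4: contradiction.** Suppose $\varphi\colon G^*\to H$ is a $(1,A)$-quasi-isometry with $H$ planar, and take $\pi\colon V(H)\to V^*$ as in (1). Put $B=3A+4$. Given $L\ge10^8B$, choose $n\ge30L$ and translate $c_n$ to the origin. (H1) holds because $d_{G^*}\ge|\cdot|$. (H2) holds by Step 3, because the disc of radius $30L$ about $c_n$ lies in $D_n$. For (H3), a point $p$ within $20L$ of $c_n$ is within $1$ of some $x\in V^*\cap D_n$, and $|\pi(\varphi(x))-x|\le2A$. So Proposition 4 gives (8) for every integer $L\ge10^8B$ with the same $B$, which is absurd. $\square$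

## 10. Curved norms: Theorem C

For a general curved norm we know only a second-order expansion with error $o(q^2)$, and in (H4) only a qualitative bound. So we cannot take $W$ as large as $L^{3/4}$. We take $W=K\sqrt L$ with $K$ fixed while $L\to\infty$: then $N=4\kappa K^2$ is constant, all errors beyond $11B$ tend to $0$, and only afterward do we let $K\to\infty$.

*Proof of the first statement.*

**Step 1: the vertical direction.** Let $\lambda$ be the functional with kernel $\mathbb Ru$ and dual norm $1$ (unique up to sign), and $v$ a unit vector with $\lambda(v)=1$. It is the only one. If $v\ne v'$ were two, then on the segment between them the norm is at most $1$ by convexity and at least $\lambda=1$, so the segment lies in the unit circle; it is parallel to $\ker\lambda=\mathbb Ru$, contrary to hypothesis. The vectors $u,v$ are independent, and $|\lambda(p)|\le\|p\|$.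

Suppose there is a $(1,A)$-quasi-isometry from $(\mathbb R^2,\|\cdot\|)$ to a planar graph $H$. As before, (1) gives $\pi\colon V(H)\to\mathbb R^2$ satisfying (H1)–(H3) with $B=\max(1,3A)$ for all $L$.

**Step 2: (H4) for large $L$.** Claim: for every $\varepsilon>0$, if $h$ is large enough, then $\|p+hv\|+\|hv-p\|\le2h+7B$ implies $|\xi(p)|\le\varepsilon h$. Otherwise there are $h_j\to\infty$ and $p_j$ satisfying the premise with $|\xi(p_j)|>\varepsilon h_j$. Since $2\|p_j\|\le\|p_j+h_jv\|+\|h_jv-p_j\|\le2h_j+7B$, the points $p_j/h_j$ are bounded, and a subsequence converges to some $p$ with $\|p+v\|+\|v-p\|\le2$ and $|\xi(p)|\ge\varepsilon$. As $\lambda(p+v)+\lambda(v-p)=2$ and $\lambda\le\|\cdot\|$, equality holds in each term; in particular $\lambda(p+v)=\|p+v\|$. If $p+v\ne0$, then $(p+v)/\|p+v\|$ is a unit vector with $\lambda=1$, so it equals $v$ by uniqueness. In every case $p+v\in\mathbb Rv$, so $\xi(p)=0$, a contradiction.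

So (H4) holds for all large $L$ with $\rho=\varepsilon_LL$, where $\varepsilon_L\to0$ as $L\to\infty$.

**Step 3: expanding $M$.** Since the definition of curved may be tested with $w=v$, we have $\|u+qv\|=1+\gamma q+\frac12\kappa q^2+o(q^2)$ with $\kappa>0$. Fix an integer $K$ with $4\kappa K^2\ge1$, and take $L=\ell^2$, $W=K\ell$ with integers $\ell\to\infty$. For large $\ell$ we have $L\ge1000B$, $\varepsilon_L\le\frac1{100}$ and $W\le L/100$, so Proposition 1 applies. With $x_s=\xi(\pi(\alpha(s)))$, $z_t=\xi(\pi(\beta(t)))-L$, $\mathcal D=L+z_t-x_s$, $q=t-s$, (5) gives $\pi(\beta(t))-\pi(\alpha(s))=\mathcal Du+(q+\eta)v$ with $|\eta|\le10B$, so by (H1) and (H2)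
$$\big|M(s,t)-\|\mathcal Du+qv\|\big|\le11B .$$
Here $\mathcal D>0$, $|\mathcal D-L|\le2\varepsilon_LL$, and
$$\|\mathcal Du+qv\|=\mathcal D\Big\|u+\frac q{\mathcal D}v\Big\|=\mathcal D+\gamma q+\frac{\kappa q^2}{2\mathcal D}+\mathcal D\,o\big((q/\mathcal D)^2\big).$$
Since $|q|\le2K\ell$ and $\mathcal D=(1+o(1))\ell^2$, we have $q/\mathcal D\to0$ uniformly in $s,t$, while $\mathcal D(q/\mathcal D)^2=q^2/\mathcal D$ stays bounded. So the last term tends to $0$ uniformly. Moreover
$$\Big|\frac{\kappa q^2}{2\mathcal D}-\frac{\kappa q^2}{2L}\Big|\le\frac{\kappa\cdot4K^2\ell^2\cdot2\varepsilon_LL}{2\mathcal DL}\to0$$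
uniformly. The terms $\mathcal D=L+z_t-x_s$ and $\gamma q=\gamma t-\gamma s$ are sums of a function of $s$ and a function of $t$, and $\frac{\kappa q^2}{2L}=\frac{\kappa s^2}{2L}+\frac{\kappa t^2}{2L}-\frac{\kappa st}L$. So for large $\ell$
$$M(s,t)=a(s)+b(t)-\frac{\kappa st}L+e(s,t),\qquad|e|\le12B .$$

**Step 4: applying Lemma 3.** For large $\ell$, $2\kappa W/L=2\kappa K/\ell\le1$, and $N=4\kappa W^2/L=4\kappa K^2\ge1$. So $48B+1\ge\log_2(4\kappa K^2)/4608$ for every large integer $K$. Letting $K\to\infty$ is a contradiction. $\square$

*Proof of the second statement.*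

**Step 1: the norm is curved at each point $u$ of a $C^2$ arc of nonvanishing curvature.** The tangent line of the arc at $u$ is a supporting line of the unit ball there, so it does not pass through the interior point $0$. Let $w$ be a tangent vector at $u$; then $w\notin\mathbb Ru$. The arc is a neighborhood of $u$ in the unit circle, and near $u$ it is a graph over its tangent,
$$\{(1-g(y))u+yw\},\qquad g\in C^2,\quad g(0)=g'(0)=0,\quad g''(0)=k .$$
Here $k\ne0$ because the curvature does not vanish, and $g\ge0$ because the ball lies on one side of the tangent line, so $k>0$. Let $\nu=\|u+qw\|$, which tends to $1$ as $q\to0$. The point $(u+qw)/\nu$ is on the unit circle near $u$, so $\frac1\nu=1-g(q/\nu)=1-\frac12kq^2+o(q^2)$. Hence $\nu=1+\frac12kq^2+o(q^2)$, and the norm is curved at $u$ with $\kappa=k$ for this $w$.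

**Step 2: some $u$ on the arc is not parallel to a segment in the unit circle.** If a point $x$ lies in the relative interiors of two maximal nondegenerate segments of the unit circle, then a supporting line at $x$ contains both. So they are collinear, their union is a segment in the circle, and by maximality they coincide. Thus the relative interiors of maximal segments are disjoint. Each has positive Euclidean length, and the lengths add up to at most the finite perimeter. So there are at most countably many maximal segments. Every nondegenerate segment in the circle lies in a maximal one, so only countably many directions occur, and each direction is parallel to only two points $\pm u$ of the unit circle. The arc is uncountable, so it contains a $u$ as required. $\square$
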